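\title{Smoothness of invariant densities for random switching between two linear vector fields}

\begin{abstract}
We consider the process that switches, at exponential random times, between two linear vector fields in the plane contracting at rates $\alpha\neq\beta$ toward $(0,0)$ and $(1,1)$. We prove the conjecture, posed in a paper of Bakhtin, Hurth, Lawley and Mattingly, that its invariant densities are $C^\infty$ in the interior of their support, for all switching rates. More generally, for the fields $x\mapsto -Ax$ and $x\mapsto A(b-x)$ on $\mathbb{R}^d$, where $A$ has positive real eigenvalues and $b$ is cyclic for $A$, the singular support of each invariant density is exactly the boundary of the support. In dimension two, smoothness in the interior for all switching rates holds if and only if the eigenvalues of $A$ are real. The proof integrates by parts with respect to the switching times, along vector fields that move all switches by a common time change and therefore produce no boundary terms.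
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The planar system}

Let $\alpha,\beta>0$ with $\alpha\neq\beta$, and consider on $\mathbb{R}^2$ the vector fields
\[
u_0(x_1,x_2)=(-\alpha x_1,\,-\beta x_2),\qquad u_1(x_1,x_2)=(\alpha(1-x_1),\,\beta(1-x_2)),
\]
with globally asymptotically stable equilibria $(0,0)$ and $(1,1)$. With $A=\operatorname{diag}(\alpha,\beta)$ and $b=(1,1)$ we have $u_i(x)=A(ib-x)$. Let $\lambda_0,\lambda_1>0$, and let $(\xi_t)_{t\ge0}$ be the Markov chain on $\{0,1\}$ that leaves the state $i$ at rate $\lambda_i$: the times between switches are independent, and a visit to $i$ lasts for an exponential time of mean $1/\lambda_i$. Let $X_t$ solve $\dot X_t=u_{\xi_t}(X_t)$. The pair $(X_t,\xi_t)$ is a piecewise deterministic Markov process on $\mathbb{R}^2\times\{0,1\}$.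

Let $\mathcal{C}_0$ be the closure of the trajectory of $u_0$ that starts at $(1,1)$, and $\mathcal{C}_1$ the closure of the trajectory of $u_1$ that starts at $(0,0)$:
\[
\mathcal{C}_0=\{e^{-sA}b:s\ge0\}\cup\{0\},\qquad \mathcal{C}_1=\{b-e^{-sA}b:s\ge0\}\cup\{b\}.
\]
These are the graphs over $[0,1]$ of $x_2=x_1^{\beta/\alpha}$ and $x_2=1-(1-x_1)^{\beta/\alpha}$. One function is strictly convex and the other strictly concave, so the curves meet only at $0$ and $b$. Let $\Gamma$ be the closed region between them; thus $\partial\Gamma=\mathcal{C}_0\cup\mathcal{C}_1$. A typical trajectory $X_t$ enters $\Gamma$ in finite time and stays there. It is known that the process has a unique invariant probability measure and that this measure is absolutely continuous. Its densities $\rho_0,\rho_1$ on $\mathbb{R}^2\times\{0\}$ and $\mathbb{R}^2\times\{1\}$ are the \emph{invariant densities}.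

How regular are they? On the line, switching between $-ax$ and $a(1-x)$ with $a>0$ leads to the explicit invariant densities
\begin{equation}\label{eq:1d}
\rho_0(x)=c_0\,x^{\lambda_0/a-1}(1-x)^{\lambda_1/a},\qquad \rho_1(x)=c_1\,x^{\lambda_0/a}(1-x)^{\lambda_1/a-1}
\end{equation}
on $(0,1)$, which are smooth inside the interval and may be singular at the two equilibria. The exponent at $0$ has a simple source: to be within $\epsilon$ of $0$ it suffices to have spent the last $a^{-1}\log(1/\epsilon)$ units of time in state $0$, which has probability of order $\epsilon^{\lambda_0/a}$, the order of $\int_0^\epsilon\rho_0$. Each coordinate of the planar process is such a one-dimensional process, so the marginals of the planar densities are given by \eqref{eq:1d} with $a=\alpha$ and $a=\beta$.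

In the plane, the mass that accumulates near $b$ during a long visit to state $1$ is carried along $\mathcal{C}_0$ after the next switch, and the mass near $0$ is carried along $\mathcal{C}_1$. So one expects singular behavior on $\partial\Gamma$. One would guess that further switches, at random times, smear it out completely, but this is not evident. The stationarity equations
\[
\operatorname{div}(\rho_0u_0)=\lambda_1\rho_1-\lambda_0\rho_0,\qquad \operatorname{div}(\rho_1u_1)=\lambda_0\rho_0-\lambda_1\rho_1
\]
are transport equations and contain no diffusion. Moreover, the most obvious smoothing mechanism breaks down inside $\Gamma$. Start from a fixed point, follow $u_0$ for time $s$ to a point $y$, and then $u_1$ for time $t$. The derivatives of the endpoint $b+e^{-tA}(y-b)$ in $s$ and $t$ are $e^{-tA}u_0(y)$ and $e^{-tA}u_1(y)$, and $\det(u_0(y),u_1(y))=\alpha\beta(y_2-y_1)$ vanishes on the diagonal, which runs from $0$ to $b$ through the interior of $\Gamma$.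

The following conjecture was posed in \cite{BHLM}: \emph{for all $\lambda_0,\lambda_1>0$ and $\alpha\ne\beta$, the densities $\rho_0,\rho_1$ are $C^\infty$ in the interior of $\Gamma$.} We prove it.

\begin{theorem}\label{thm:plane}
For all $\lambda_0,\lambda_1>0$ and all $\alpha,\beta>0$ with $\alpha\neq\beta$, the invariant densities $\rho_0,\rho_1$ coincide almost everywhere with functions in $C^\infty(\mathbb{R}^2\setminus\partial\Gamma)$. In particular they have versions that are $C^\infty$ in the interior of $\Gamma$.
\end{theorem}

\subsection{The general setting}\label{sec:setting}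

The proof uses one property of the plane system: a nonzero combination of $e^{-\alpha s}$ and $e^{-\beta s}$ has at most one zero. This property has a $d$-dimensional form, and we work in that generality throughout.

Let $A$ be a real $d\times d$ matrix all of whose eigenvalues have positive real part, and let $b\in\mathbb{R}^d$ be \emph{cyclic}: $b,Ab,\dots,A^{d-1}b$ span $\mathbb{R}^d$. (For $A=\operatorname{diag}(\alpha,\beta)$ and $b=(1,1)$ we have $\det(b,Ab)=\beta-\alpha$, so cyclicity is the condition $\alpha\neq\beta$.) Let $u_i(x)=A(ib-x)$ for $i=0,1$, let $\lambda_0,\lambda_1>0$, and define $(X_t,\xi_t)$ as above. Put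
\begin{equation}\label{eq:R}
v(s)=Ae^{-sA}b,\qquad R=\Big\{\int_0^\infty\eta(s)v(s)\,ds:\ \eta:(0,\infty)\to[0,1]\text{ measurable}\Big\}.
\end{equation}
In Section~\ref{sec:law} we show that $R$ is a compact convex set with nonempty interior, that the process has a unique invariant probability measure, and that its restrictions $\mu_0,\mu_1$ to $\mathbb{R}^d\times\{0\}$ and $\mathbb{R}^d\times\{1\}$, viewed as measures on $\mathbb{R}^d$, both have support $R$. For the planar system, $R=\Gamma$ (Example~\ref{ex:plane}). Recall that the \emph{singular support} of a locally integrable function is the complement of the largest open set on which it agrees almost everywhere with a $C^\infty$ function.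

\begin{theorem}\label{thm:real}
Suppose that all eigenvalues of $A$ are real. Then for all $\lambda_0,\lambda_1>0$ the measures $\mu_0,\mu_1$ have densities $\rho_0,\rho_1$, which are $C^\infty$ on $\mathbb{R}^d\setminus\partial R$ and vanish outside $R$. Conversely, for each $j\in\{0,1\}$ and each $y\in\partial R$, the density $\rho_j$ does not agree almost everywhere with a $C^\infty$ function on any neighborhood of $y$. So the singular support of each $\rho_j$ is exactly $\partial R$.
\end{theorem}

For $d=1$ this agrees with \eqref{eq:1d}: extended by zero, a function that behaves like a power of $x$ for small $x>0$ is not smooth at $0$, whatever the exponent. Theorem~\ref{thm:plane} is the case $d=2$, $A=\operatorname{diag}(\alpha,\beta)$, $b=(1,1)$. In dimension two the hypothesis on the spectrum is also necessary.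

\begin{theorem}\label{thm:2d}
Let $d=2$. The following are equivalent:
\begin{enumerate}
\item[(a)] for all $\lambda_0,\lambda_1>0$, the measures $\mu_0,\mu_1$ have $C^\infty$ densities on $\operatorname{int}R=\operatorname{int}\operatorname{supp}\mu_j$;
\item[(b)] the eigenvalues of $A$ are real.
\end{enumerate}
\end{theorem}

\subsection{Outline of the proof}

We fix a long time $T$, expand the invariant measure over the number $n$ of switches in $(0,T)$, and regard $X_T$ as a function on the simplex of switching times. A derivative falling on a test function is converted into derivatives with respect to the switching times and integrated by parts. The deformations $r_k\mapsto r_k+\epsilon h(r_k)$, with one function $h$ for all switches, preserve the order of the switches, so no boundary terms appear. They move $X_T$ in all directions unless the switching path is close to a path with at most $d-1$ switches, in which case $X_T$ is near $\partial R$, or oscillates fast. Fast oscillation costs a power of $n$, which is absorbed by the volume $T^n/n!$ of the simplex.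

Sections~\ref{sec:law} and \ref{sec:boundary} describe the invariant law and the boundary of $R$. Section~\ref{sec:moving} introduces the deformations and works out the smallest case, Section~\ref{sec:nondeg} proves the nondegeneracy estimate, and Section~\ref{sec:smooth} deduces smoothness off $\partial R$. Section~\ref{sec:sing} contains the converse statements.

\section{The invariant law and its support}\label{sec:law}

In this section the eigenvalues of $A$ need not be real. Since they have positive real part, $\|e^{-sA}\|$ decays exponentially, and we fix $\kappa,C_v>0$ with $|v(s)|\le C_ve^{-\kappa s}$ for $s\ge0$. Since $v(s)=-\frac{d}{ds}e^{-sA}b$,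
\begin{equation}\label{eq:tail}
\int_s^\infty v(s')\,ds'=e^{-sA}b .
\end{equation}
The equation $\dot X_t=-AX_t+\xi_tAb$ is solved by variation of constants: for $t_0\le t$,
\begin{equation}\label{eq:voc}
X_t=e^{-(t-t_0)A}X_{t_0}+\int_0^{t-t_0}\xi_{t-s}\,v(s)\,ds .
\end{equation}
Thus $v(s)\,ds$ is the contribution to the present position of a time $ds$ spent in state $1$ at \emph{age} $s$, that is, $s$ units of time ago. We describe switching paths by age throughout. A \emph{control} is a measurable function $\eta:(0,\infty)\to[0,1]$, and $\Phi(\eta)=\int_0^\infty\eta(s)v(s)\,ds$, so that $R$ is the set of all $\Phi(\eta)$. A \emph{step control with $q$ jumps} is a control that agrees almost everywhere with a $\{0,1\}$-valued function that changes its value at points $0<r_1<\dots<r_q$ and is constant between them. For $\zeta\in\mathbb{R}^d$ put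
\[
g_\zeta(s)=\zeta\cdot v(s),\qquad s\in\mathbb{R}.
\]

\begin{lemma}\label{lem:R}
For $\zeta\neq0$ the function $g_\zeta$ does not vanish identically on $(0,\infty)$. The set $R$ is compact and convex, contains $0$ and $b$, has nonempty interior, and satisfies $\max_{x\in R}\zeta\cdot x=\int_0^\infty g_\zeta^+\,ds$.
\end{lemma}

\begin{proof}
If $g_\zeta\equiv0$ on $(0,\infty)$, all derivatives $g_\zeta^{(k)}(0)=(-1)^k(A^{\mathsf T}\zeta)\cdot A^kb$ vanish. By cyclicity $A^{\mathsf T}\zeta=0$, and $\zeta=0$ because $A$ is invertible.

The controls form a convex subset of $L^\infty(0,\infty)=L^1(0,\infty)^*$ that is weak-$*$ closed and bounded, hence weak-$*$ compact by the Banach--Alaoglu theorem, and $\Phi$ is linear and weak-$*$ continuous because $v\in L^1$. So $R$ is convex and compact. It contains $\Phi(0)=0$ and $\Phi(1)=b$. Since $\zeta\cdot\Phi(\eta)=\int\eta g_\zeta$, the maximum of $\zeta\cdot x$ over $R$ is $\int g_\zeta^+$ and the minimum is $-\int g_\zeta^-$. They differ by $\int|g_\zeta|>0$ for every $\zeta\neq0$, so $R$ lies in no hyperplane, and a convex set with this property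 has nonempty interior.
\end{proof}

Let $\pi_0=\lambda_1/(\lambda_0+\lambda_1)$ and $\pi_1=\lambda_0/(\lambda_0+\lambda_1)$ be the stationary law of the chain, and let $(\xi_t)_{t\in\mathbb{R}}$ be the stationary chain indexed by the whole line. Since $\pi_0\lambda_0=\pi_1\lambda_1$, the chain is reversible: up to its values at the jump times, $(\xi_{-s})_{s\ge0}$ is again a stationary chain with rates $\lambda_0,\lambda_1$. Letting $t_0\to-\infty$ in \eqref{eq:voc} suggests the definition
\begin{equation}\label{eq:stat}
X_t=\int_0^\infty\xi_{t-s}\,v(s)\,ds,\qquad \mu_j=P(X_0\in\cdot\,,\ \xi_0=j).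
\end{equation}

\begin{proposition}\label{prop:law}
The law of $(X_0,\xi_0)$ in \eqref{eq:stat} is the unique invariant probability measure of the switching process, and $\mu_j(\mathbb{R}^d\setminus R)=0$ for $j=0,1$.
\end{proposition}

\begin{proof}
The process \eqref{eq:stat} satisfies \eqref{eq:voc}, and $X_0$ is a function of the past of the chain, which is independent of the future given $\xi_0$. So $(X_t,\xi_t)_{t\ge0}$ is the switching process started from the law of $(X_0,\xi_0)$. It is stationary because $\xi$ is, so this law is invariant. Also $X_0=\Phi(s\mapsto\xi_{-s})\in R$.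

Let $\nu,\nu'$ be invariant laws. Their marginals on $\{0,1\}$ are invariant for the chain, so both equal $(\pi_0,\pi_1)$. Choose $\xi_0$ with this law; given $\xi_0$, choose independently $X_0$ and $X_0'$ from the conditional laws under $\nu$ and $\nu'$ and a path of the chain started at $\xi_0$; and drive both points by this path. Then $(X_t,\xi_t)$ has law $\nu$ and $(X_t',\xi_t)$ has law $\nu'$ for all $t$, while $X_t-X_t'=e^{-tA}(X_0-X_0')\to0$. For $f$ bounded and Lipschitz in $x$, dominated convergence gives $\int f\,d\nu-\int f\,d\nu'=E[f(X_t,\xi_t)-f(X_t',\xi_t)]\to0$, so $\nu=\nu'$.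
\end{proof}

The next lemma says that the process follows any given step control with at least polynomial probability. It identifies the support, and it will show that the densities cannot be flat at $\partial R$. Let $\bar\lambda=\max(\lambda_0,\lambda_1)$, and let $B(y,\varrho)$ be the closed ball.

\begin{lemma}\label{lem:ball}
Let $\eta$ be a step control with $q$ jumps, $y=\Phi(\eta)$, $j\in\{0,1\}$, and $C=C_v(q+1+\kappa^{-1})$. There is $c>0$ such that $\mu_j(B(y,C\epsilon))\ge c\,\epsilon^{\,q+1+\bar\lambda/\kappa}$ for all small $\epsilon>0$.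
\end{lemma}

\begin{proof}
Let $r_1<\dots<r_q$ be the jumps and $T_\epsilon=\kappa^{-1}\log(1/\epsilon)$. Consider the intervals $[r_l,r_l+\epsilon]$, together with $(0,\epsilon)$ if the initial value of $\eta$ differs from $j$. For small $\epsilon$ these are $n\in\{q,q+1\}$ disjoint subintervals of $[0,T_\epsilon]$. Let $E$ be the event that $\xi_0=j$ and that $s\mapsto\xi_{-s}$ has exactly one jump in each of these intervals and no other jump in $[0,T_\epsilon]$. On $E$ we have $\xi_{-s}=\eta(s)$ for almost every $s\in[0,T_\epsilon]$ outside the $n$ intervals, so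
\[
|X_0-y|\le(q+1)\epsilon\,C_v+\int_{T_\epsilon}^\infty C_ve^{-\kappa s}\,ds=C\epsilon .
\]
For the reversed chain, the density of jumping exactly at $n$ prescribed times in $[0,T_\epsilon]$ is a product of $n$ rates and a factor at least $e^{-\bar\lambda T_\epsilon}=\epsilon^{\bar\lambda/\kappa}$. Hence $P(E)\ge\pi_j\min(\lambda_0,\lambda_1)^n\epsilon^{\,n+\bar\lambda/\kappa}$, and $\epsilon^n\ge\epsilon^{q+1}$ for $\epsilon\le1$.
\end{proof}

\begin{corollary}\label{cor:supp}
$\operatorname{supp}\mu_0=\operatorname{supp}\mu_1=R$.
\end{corollary}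

\begin{proof}
The supports are closed, are contained in $R$, and contain $\Phi(\eta)$ for every step control $\eta$ by Lemma~\ref{lem:ball}. It remains to see that these points are dense in $R$. Given a control $\eta$, a number $S>0$ and an integer $N$, divide $(0,S]$ into $N$ intervals $Q$ of length $S/N$. Let $\eta'$ equal $1$ on the left part of $Q$ of length $\int_Q\eta$, and $0$ on the rest of $Q$ and on $(S,\infty)$. This is a step control. Since $\int_Q(\eta-\eta')=0$, we may subtract from $v$ its value at a point of $Q$, and $|\int_Q(\eta-\eta')v|\le|Q|^2\sup_{s\ge0}|v'(s)|$. Therefore $|\Phi(\eta)-\Phi(\eta')|\le S^2N^{-1}\sup|v'|+C_v\kappa^{-1}e^{-\kappa S}$, which is small for $S$ large and then $N$ large.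
\end{proof}

\section{Real spectrum and the boundary of $R$}\label{sec:boundary}

From here to the end of Section~\ref{sec:smooth} all eigenvalues of $A$ are real. The hypothesis enters only through the following count.

\begin{lemma}\label{lem:zeros}
For $\zeta\neq0$, the function $g_\zeta$ has at most $d-1$ zeros on $\mathbb{R}$, counted with multiplicity.
\end{lemma}

\begin{proof}
Let $a_1,\dots,a_d$ be the eigenvalues of $A$, repeated according to algebraic multiplicity, and let $D=d/ds$. Put $G_0=g_\zeta$ and $G_k=(D+a_k)G_{k-1}$. Since $v'=-Av$, we have $G_d=\zeta\cdot\prod_k(a_k-A)\,v=0$ by the Cayley--Hamilton theorem. Suppose that $G_0$ has at least $d$ zeros. If a smooth real function vanishes to orders $m_1,\dots,m_p$ at $p$ points, its derivative vanishes to orders $m_1-1,\dots,m_p-1$ there and, by Rolle's theorem, at $p-1$ points in between, so at most one zero is lost. As $G_k=e^{-a_ks}D(e^{a_ks}G_{k-1})$ with $a_k$ real, $G_k$ has at least $d-k$ zeros; in particular each of $G_0,\dots,G_{d-1}$ has a zero. If $G_k\equiv0$ with $1\le k\le d$, then $G_{k-1}$ is a multiple of $e^{-a_ks}$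 with a zero, so $G_{k-1}\equiv0$. Descending from $k=d$ we get $g_\zeta\equiv0$, contrary to Lemma~\ref{lem:R}.
\end{proof}

\begin{lemma}\label{lem:boundary}
For a control $\eta$, we have $\Phi(\eta)\in\partial R$ if and only if $\eta$ is a step control with at most $d-1$ jumps.
\end{lemma}

\begin{proof}
Let $\Phi(\eta)\in\partial R$. A convex set has a supporting hyperplane at each boundary point, so there is $\zeta\neq0$ with $\int\eta g_\zeta=\max_R\zeta\cdot x=\int g_\zeta^+$, that is, $\int\big[(1-\eta)g_\zeta^++\eta g_\zeta^-\big]=0$. The integrand is nonnegative, so $\eta=1$ almost everywhere on $\{g_\zeta>0\}$ and $\eta=0$ almost everywhere on $\{g_\zeta<0\}$. By Lemma~\ref{lem:zeros}, $\eta=\mathbf{1}_{\{g_\zeta>0\}}$ almost everywhere, and this function has at most $d-1$ jumps.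

Conversely, let $\eta$ have jumps exactly at $0<r_1<\dots<r_q$ with $q\le d-1$. We look for a $\zeta$ for which $g_\zeta$ changes sign at these points and nowhere else on $(0,\infty)$, and we place the remaining zeros on the negative axis. Requiring $g_\zeta$ to vanish at $r_1,\dots,r_q$ and at $-1,-2,\dots,-(d-1-q)$ imposes $d-1$ linear conditions on $\zeta\in\mathbb{R}^d$, so some $\zeta\neq0$ satisfies them. By Lemma~\ref{lem:zeros} these zeros are simple and there are no others. So on $(0,\infty)$ the function $g_\zeta$ changes sign exactly at $r_1,\dots,r_q$, and after replacing $\zeta$ by $-\zeta$ if necessary, $\eta=\mathbf{1}_{\{g_\zeta>0\}}$ almost everywhere. Then $\Phi(\eta)$ maximizes $\zeta\cdot x$ over $R$, and therefore lies in $\partial R$.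
\end{proof}

\begin{example}\label{ex:plane}
Let $A=\operatorname{diag}(\alpha,\beta)$, $b=(1,1)$. The step controls with at most one jump are $0$, $1$, $\mathbf{1}_{(r,\infty)}$ and $\mathbf{1}_{(0,r)}$ with $r>0$, and by \eqref{eq:tail} their images are $0$, $b$, $e^{-rA}b$ and $b-e^{-rA}b$. So $\partial R=\mathcal{C}_0\cup\mathcal{C}_1$. A vertical line meets the compact convex set $R$ in a segment (or not at all) whose endpoints lie in $\partial R$. A line $x_1=c$ with $c\notin[0,1]$ contains no point of $\partial R$ and so misses $R$; for $c\in[0,1]$ the segment contains the points of the two graphs and has its endpoints among them, so it is the segment between them. Hence $R=\Gamma$.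
\end{example}

\begin{corollary}\label{cor:null}
$\mu_j(\partial R)=0$ for $j=0,1$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:boundary}, $X_0\in\partial R$ forces $s\mapsto\xi_{-s}$ to have finitely many jumps on $(0,\infty)$, which has probability $0$.
\end{proof}

\section{Moving the switches}\label{sec:moving}

\subsection{Expansion over the number of switches}

Fix $j\in\{0,1\}$ and $T>0$. We describe a path that ends in state $j$ at time $T$ by the ages of its switches. Let
\[
\Delta_n=\{r\in\mathbb{R}^n:0<r_1<\dots<r_n<T\},
\]
which has volume $T^n/n!$; $\Delta_0$ is a point of unit mass. Let $\sigma_k=(-1)^{j+k-1}$ and $i_n=j+\sigma_1+\dots+\sigma_n$. The partial sums $j,\ j+\sigma_1,\ j+\sigma_1+\sigma_2,\dots$ alternate between $j$ and $1-j$, so $i_n\in\{0,1\}$ and $i_n\equiv j+n\pmod 2$. For $r\in\overline{\Delta_n}$ put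
\[
\eta_r(s)=j+\sum_{k=1}^n\sigma_k\mathbf{1}_{\{r_k\le s\}},\qquad 0\le s\le T .
\]
This function is $\{0,1\}$-valued with at most $n+1$ intervals of constancy. For $x\in R$, the endpoint at time $T$ of the motion from $x$ along this path is, by \eqref{eq:voc} and \eqref{eq:tail},
\begin{equation}\label{eq:F}
F(r)=F_n^x(r)=e^{-TA}x+\int_0^T\eta_r(s)v(s)\,ds=e^{-TA}(x-i_nb)+jb+\sum_{k=1}^n\sigma_ke^{-r_kA}b ,
\end{equation}
because $\int_{r_k}^Tv=e^{-r_kA}b-e^{-TA}b$. The last expression defines $F$ as a smooth function on $\mathbb{R}^n$, with $\partial_{r_k}F=-\sigma_kv(r_k)$.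

\begin{lemma}\label{lem:expansion}
For every bounded measurable $f$,
\begin{equation}\label{eq:expansion}
\int f\,d\mu_j=\sum_{n\ge0}\int_R\mu_{i_n}(dx)\int_{\Delta_n}f(F_n^x(r))\,p_n(r)\,dr ,
\end{equation}
where, with a constant $0<\Lambda_n\le\bar\lambda^n$,
\begin{equation}\label{eq:p}
p_n(r)=\Lambda_n\,e^{-\int_0^T\lambda_{\eta_r(s)}ds}=\Lambda_n\exp\Big(-\lambda_0T-(\lambda_1-\lambda_0)\Big(i_nT-\sum_{k=1}^n\sigma_kr_k\Big)\Big).
\end{equation}
In particular $0<p_n\le\bar\lambda^n$ on $\overline{\Delta_n}$, and $p_n$ extends to a positive smooth function on $\mathbb{R}^n$.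
\end{lemma}

\begin{proof}
By invariance, $\int f\,d\mu_j=\sum_i\int\mu_i(dx)\,E_{x,i}[f(X_T);\xi_T=j]$. Started from $i$, the chain makes exactly $n$ jumps in $(0,T)$, at times $t_1<\dots<t_n$, with density
\[
\lambda_ie^{-\lambda_it_1}\cdot\lambda_{1-i}e^{-\lambda_{1-i}(t_2-t_1)}\cdots e^{-\lambda_{\xi_T}(T-t_n)},
\]
which is a product $\Lambda_n$ of $n$ rates times $\exp(-\int_0^T\lambda_{\xi_t}dt)$. The condition $\xi_T=j$ means $i=i_n$. The substitution $r_k=T-t_{n+1-k}$ preserves $\Delta_n$ and its volume, and $\xi_{T-s}=\eta_r(s)$ for almost every $s$. This gives \eqref{eq:expansion} and the first formula in \eqref{eq:p}. The second follows from $\lambda_\eta=\lambda_0+(\lambda_1-\lambda_0)\eta$ and $\int_0^T\eta_r=jT+\sum_k\sigma_k(T-r_k)=i_nT-\sum_k\sigma_kr_k$.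
\end{proof}

To prove smoothness near a compact set $K$ disjoint from $\partial R$, we must bound the terms of \eqref{eq:expansion}, with a derivative $\partial^\gamma f$ localized to $K$ in place of $f$, by the supremum norm of $f$, summably in $n$. We use nothing about the starting point except $x\in R$; all smoothing comes from $r$.

\subsection{Fields tangent to the faces}

Let $h\in C^\infty(\mathbb{R})$ with $h(0)=h(T)=0$. The flow of $\dot s=h(s)$ consists of increasing maps of $[0,T]$ onto itself. Applied to all switches at once, it preserves $\overline{\Delta_n}$ and each of its faces. Its generator is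
\[
V_h=\sum_{k=1}^nh(r_k)\,\partial_{r_k},\qquad\operatorname{div}V_h=\sum_{k=1}^nh'(r_k).
\]

\begin{lemma}\label{lem:ibp}
If $n\ge1$ and $G$ is $C^1$ on a neighborhood of $\overline{\Delta_n}$, then $\int_{\Delta_n}V_hG\,dr=-\int_{\Delta_n}(\operatorname{div}V_h)\,G\,dr$.
\end{lemma}

\begin{proof}
Apply the divergence theorem to the field $GV_h$ on the simplex. The normal component of $V_h$ is $-h(r_1)=-h(0)=0$ on the face $r_1=0$, it is $h(r_n)=h(T)=0$ on the face $r_n=T$, and it is a multiple of $h(r_k)-h(r_{k+1})=0$ on the face $r_k=r_{k+1}$.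
\end{proof}

For $\varphi\in C^1[0,T]$ with $\varphi(0)=\varphi(T)=0$, the definition of $\eta_r$ gives
\begin{equation}\label{eq:abel}
\int_0^T\eta_r(s)\varphi'(s)\,ds=j\,(\varphi(T)-\varphi(0))+\sum_k\sigma_k(\varphi(T)-\varphi(r_k))=-\sum_k\sigma_k\varphi(r_k).
\end{equation}
Hence, for $\zeta\in\mathbb{R}^d$,
\begin{equation}\label{eq:VF}
V_hF=-\sum_k\sigma_kh(r_k)v(r_k),\qquad \zeta\cdot V_hF=-\sum_k\sigma_k(hg_\zeta)(r_k)=\int_0^T\eta_r\,(hg_\zeta)'\,ds .
\end{equation}
We need a fixed list of fields, independent of $r$ and $\zeta$, rich enough to approximate every $h$ and with explicit bounds on derivatives. We take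
\[
h_m(s)=\sin(\pi ms/T),\qquad V_m=V_{h_m},\qquad m\ge1 .
\]

\subsection{The smallest case}\label{sec:example}

Let $d=1$, $A=b=1$, so $v(s)=e^{-s}$, $R=[0,1]$, $\partial R=\{0,1\}$. Take $j=0$ and $n=2$. Then $\eta_r=\mathbf{1}_{[r_1,r_2)}$ and
\[
F=e^{-T}x+e^{-r_1}-e^{-r_2},\qquad p_2=\lambda_0\lambda_1e^{-\lambda_0T-(\lambda_1-\lambda_0)(r_2-r_1)} .
\]
Let $f$ be smooth and supported in a compact set $K\subset(0,1)$, and let $e^{-T}<\operatorname{dist}(K,\{0,1\})$.

The coordinate field $\partial_{r_1}$ always moves $F$, and $f''(F)=-e^{r_1}\partial_{r_1}[f'(F)]$. It gives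
\[
\int_0^{r_2}f''(F)\,p_2\,dr_1=\int_0^{r_2}f'(F)\,\partial_{r_1}(e^{r_1}p_2)\,dr_1-\Big[f'(F)\,e^{r_1}p_2\Big]_{r_1=0}^{r_1=r_2}.
\]
On the face $r_1=r_2$ we have $F=e^{-T}x\notin K$. On the face $r_1=0$, however, $F=e^{-T}x+1-e^{-r_2}$ sweeps through $K$, and the boundary term still contains $f'$. It has to be treated again on the face, with another field. For many switches and many derivatives this leads to sums over faces of all dimensions, on each of which nondegenerate directions must be found anew.

The fields $V_m$ avoid this, at the price that they vanish somewhere. Let $y(s)=\sin(\pi s/T)e^{-s}$, $y_k=y(r_k)\ge0$ and $c_k=\cos(\pi r_k/T)$. Since $h_2=2h_1\cos(\pi s/T)$,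
\[
V_1F=y_2-y_1,\qquad V_2F=2(c_2y_2-c_1y_1).
\]
One field is not enough. The function $\log y$ is strictly concave on $(0,T)$ and tends to $-\infty$ at both ends, so the set $\{y_1=y_2,\ r_1<r_2\}$ is a curve that joins the vertex $(0,T)$ to the face $r_1=r_2$; along it $V_1F=0$ while $F$ runs from $1-e^{-T}(1-x)$ to $e^{-T}x$. Two fields are enough. If $V_1F=V_2F=0$, then $y_1=y_2$ and $y_1(c_1-c_2)=0$, so $r_1=r_2$ or $y_1=y_2=0$; thus $r_1=r_2$ or $r=(0,T)$. These are exactly the points where $\eta_r$ is almost everywhere constant, and there $F$ is within $e^{-T}$ of $\{0,1\}$, so $F\notin K$. Therefore $M=(V_1F)^2+(V_2F)^2$ is positive, and by compactness bounded below, on $\{(x,r)\in[0,1]\times\overline{\Delta_2}:F\in K\}$. There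
\[
f'(F)=\sum_{m=1}^2\frac{V_mF}{M}\,V_m[f(F)],
\]
and Lemma~\ref{lem:ibp} moves $V_m$ onto the smooth weight $M^{-1}(V_mF)\,p_2$, cut off near $\{F\in K\}$. The result is an integral of the same form over the same simplex, and the step can be repeated any number of times.

\subsection{The two ways to degenerate}\label{sec:twoways}

Formula \eqref{eq:VF} explains the example and extends it to all $d$ and $n$. Suppose that $\zeta\cdot V_hF=0$ for some $\zeta\neq0$ and all $h$. On an interval $I\subset(0,T)$ where $g_\zeta$ has no zero, $hg_\zeta$ can be any $\varphi\in C_c^\infty(I)$, and $\int\eta_r\varphi'=0$ for all such $\varphi$ means that $\eta_r$ is constant on $I$. So only jumps at zeros of $g_\zeta$ are invisible in the direction $\zeta$, and there are at most $d-1$ of them by Lemma~\ref{lem:zeros}. By Lemma~\ref{lem:boundary}, paths with at most $d-1$ jumps are the ones that lead near $\partial R$. The same count governs both the degeneracy and the boundary.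

The second difficulty is uniformity in $n$. Take $r_k=kT/(n+1)$. As $n\to\infty$, $\int_0^T\eta_r\varphi\to\frac12\int_0^T\varphi$ for continuous $\varphi$, so $V_mF=\int_0^T\eta_r(h_mv)'\to\frac12\big[h_mv\big]_0^T=0$ for each fixed $m$. At the same time $F\to\frac12b+e^{-TA}(x-\frac12b)$, and $\frac12b=\Phi(\frac12)$ is an interior point of $R$ by Lemma~\ref{lem:boundary}. So no fixed finite list of fields gives a lower bound uniform in $n$; frequencies must grow with $n$. The next section shows that polynomial growth suffices.

\section{Quantitative nondegeneracy}\label{sec:nondeg}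

Let $K\subset\mathbb{R}^d\setminus\partial R$ be a nonempty compact set and $d_0=\operatorname{dist}(K,\partial R)>0$. Fix $T>0$ and then $\delta\in(0,T)$ with
\begin{equation}\label{eq:const}
\|e^{-TA}\|\operatorname{diam}R\le d_0/3,\qquad(d+1)\,\delta\,C_v\le d_0/3 .
\end{equation}
The first condition makes the starting point irrelevant; the second says that changing a path on a set of measure $(d+1)\delta$ moves the endpoint by at most $d_0/3$. In this section $C$ denotes constants that depend only on $A,b,K,T,\delta$, and not on $n,x,r,\zeta$. We first make Lemma~\ref{lem:zeros} uniform in $\zeta$.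

\begin{lemma}\label{lem:good}
There is $c_*>0$ such that for every unit vector $\zeta$ there are disjoint intervals $I_1<\dots<I_p$ in $[0,T]$, with $1\le p\le d$, such that $|g_\zeta|\ge c_*$ on each $I_l$ and $[0,T]\setminus\bigcup_lI_l$ has measure at most $\delta$.
\end{lemma}

\begin{proof}
It suffices to find $c_*$ such that each set $\{s\in[0,T]:|g_\zeta(s)|<c_*\}$ is covered by at most $d-1$ closed intervals of total length at most $\delta$; the $I_l$ are the components of the complement of their union in $[0,T]$, which is nonempty since $\delta<T$. If there is no such $c_*$, there are unit vectors $\zeta_k\to\zeta$ and $c_k\to0$ for which the covering fails. Let $N$ be the union of the open intervals of radius $\delta/(2d)$ around the zeros of $g_\zeta$ in $[0,T]$, of which there are at most $d-1$. On the compact set $[0,T]\setminus N$ we have $|g_\zeta|\ge2c$ for some $c>0$, and $g_{\zeta_k}\to g_\zeta$ uniformly on $[0,T]$. So for large $k$, $|g_{\zeta_k}|\ge c>c_k$ on $[0,T]\setminus N$, and the closures of the intervals in $N$, of total length at most $(d-1)\delta/d$, give a covering.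 This is a contradiction.
\end{proof}

On each $I_l$ the direction $\zeta$ sees every jump. What could hide is a pair of nearby jumps, whose contributions to \eqref{eq:VF} nearly cancel. The next lemma finds a change of value that is visible at scale $1/n$.

\begin{lemma}\label{lem:long}
Let $n\ge0$, $x\in R$, $r\in\overline{\Delta_n}$ with $F_n^x(r)\in K$, let $\zeta$ be a unit vector, and let $\ell_n=\delta/(n+1)$. Then some $I_l$ contains two intervals of length $\ell_n$ such that $\eta_r\equiv0$ on one and $\eta_r\equiv1$ on the other.
\end{lemma}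

\begin{proof}
Suppose not. Then for each $l$ there is $a_l\in\{0,1\}$ such that every interval of constancy of $\eta_r|_{I_l}$ with value $1-a_l$ has length at most $\ell_n$. There are at most $n+1$ such intervals, so $\eta_r=a_l$ on $I_l$ outside a set of measure at most $\delta$. Let $\hat\eta$ be the $\{0,1\}$-valued control that equals $a_l$ on $I_l$, can change its value only at the left endpoints of $I_2,\dots,I_p$, and so equals $a_p$ on $(T,\infty)$. It has at most $p-1\le d-1$ jumps, so $\Phi(\hat\eta)\in\partial R$ by Lemma~\ref{lem:boundary}. On $[0,T]$ it differs from $\eta_r$ on a set of measure at most $p\delta+\delta\le(d+1)\delta$. By \eqref{eq:tail}, $\Phi(\hat\eta)=\int_0^T\hat\eta v+a_pe^{-TA}b$, so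
\[
F-\Phi(\hat\eta)=e^{-TA}(x-a_pb)+\int_0^T(\eta_r-\hat\eta)\,v\,ds .
\]
Since $x,a_pb\in R$, \eqref{eq:const} gives $|F-\Phi(\hat\eta)|\le\frac23d_0<d_0$, and so $F\notin K$.
\end{proof}

For $n=0$ the path $\eta_r$ is constant, so the lemma says that $F_0^x\notin K$ for all $x\in R$.

For an integer $L_n\ge1$ let $M=M_n(r)$ be the symmetric $d\times d$ matrix
\[
M=\sum_{m=1}^{L_n}V_mF\,(V_mF)^{\mathsf T},\qquad\text{so that}\qquad\zeta^{\mathsf T}M\zeta=\sum_{m=1}^{L_n}(\zeta\cdot V_mF)^2 .
\]

\begin{proposition}\label{prop:nondeg}
There is a constant $C_*$ such that, with $L_n=\lceil C_*(n+1)^3\rceil$, the following holds for all $n\ge1$, $x\in R$ and $r\in\overline{\Delta_n}$: if $F_n^x(r)\in K$, then $\zeta^{\mathsf T}M\zeta\ge c_*^2/8$ for all unit vectors $\zeta$, and so $\det M\ge(c_*^2/8)^d$.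
\end{proposition}

\begin{proof}
Fix $\zeta$ and write $g=g_\zeta$. We build one function $w$ with $|\zeta\cdot V_wF|=1$ and expand it in the $h_m$.

\emph{The deformation.} Let $J,J'\subset I_l$ be the intervals of Lemma~\ref{lem:long}, with $J$ to the left of $J'$ and with midpoints $q<q'$. Fix once and for all $\psi\in C_c^\infty(-\frac12,\frac12)$ with $\psi\ge0$ and $\int\psi=1$, and put
\[
\phi(s)=\int_{-\infty}^s\frac1{\ell_n}\Big[\psi\Big(\frac{s'-q}{\ell_n}\Big)-\psi\Big(\frac{s'-q'}{\ell_n}\Big)\Big]ds' .
\]
The function $\phi$ rises from $0$ to $1$ inside $J$, equals $1$ between $J$ and $J'$, and falls to $0$ inside $J'$. So $0\le\phi\le1$, its support is a compact subset of the interior of $I_l$, and $|\phi'|\le C(n+1)$, $|\phi''|\le C(n+1)^2$. Since $\phi'$ is supported in $J\cup J'$, where $\eta_r$ is constant on each interval, \eqref{eq:abel} gives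
\[
\Big|\sum_k\sigma_k\phi(r_k)\Big|=\Big|\int_0^T\eta_r\phi'\,ds\Big|=\big|\eta_r|_J-\eta_r|_{J'}\big|=1 .
\]
All jumps between $J$ and $J'$ are weighted equally and cancel in pairs, however many there are, and one is left. Because $|g|\ge c_*$ on $I_l$, the function $w=\phi/g$, extended by zero, belongs to $C_c^\infty(0,T)$, and $|w|\le1/c_*$. From
\[
w''=\frac{\phi''}{g}-\frac{2\phi'g'}{g^2}+\phi\Big(\frac{2g'^2}{g^3}-\frac{g''}{g^2}\Big)
\]
and the bounds on $g'=-\zeta\cdot Av$ and $g''=\zeta\cdot A^2v$, which are uniform in $\zeta$, we get $|w''|\le C(n+1)^2$.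

\emph{The sine expansion.} The functions $(2/T)^{1/2}h_m$ form an orthonormal basis of $L^2(0,T)$. Let $w_m=\frac2T\int_0^Tw\,h_m$. Parseval's identity gives $\sum_mw_m^2=\frac2T\int_0^Tw^2\le2/c_*^2$. Two integrations by parts give $w_m=-\frac2T\big(\frac T{\pi m}\big)^2\int_0^Tw''h_m$, so $|w_m|\le C(n+1)^2m^{-2}$. Hence $\sum_mw_mh_m$ converges absolutely and uniformly; its sum is continuous and equals $w$ in $L^2$, so it equals $w$ on $[0,T]$. By \eqref{eq:VF},
\[
\sum_k\sigma_k\phi(r_k)=\sum_k\sigma_kg(r_k)w(r_k)=\sum_{m\ge1}w_m\sum_k\sigma_k(h_mg)(r_k)=-\sum_{m\ge1}w_m\,\zeta\cdot V_mF .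
\]
Since $|\zeta\cdot V_mF|\le nC_v$ and $\sum_{m>L}m^{-2}\le1/L$, the terms with $m>L$ contribute at most $C'(n+1)^3/L$ for a constant $C'$. Take $C_*=2C'$, so that this is at most $\frac12$ for $L=L_n$. The Cauchy--Schwarz inequality gives
\[
\frac12\le\Big|\sum_{m\le L_n}w_m\,\zeta\cdot V_mF\Big|\le\frac{\sqrt2}{c_*}\,(\zeta^{\mathsf T}M\zeta)^{1/2}.
\]
All eigenvalues of $M$ are thus at least $c_*^2/8$.
\end{proof}

\begin{remark}
All $V_mF$ lie in the span of $v(r_1),\dots,v(r_n)$, so $M$ has rank at most $n$. The proposition therefore contains the statement that $F_n^x$ avoids $K$ for $n\le d-1$.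
\end{remark}

\section{Smoothness away from the boundary}\label{sec:smooth}

\begin{proposition}\label{prop:estimate}
Let $\chi\in C_c^\infty(\mathbb{R}^d\setminus\partial R)$, $K=\operatorname{supp}\chi$ and $j\in\{0,1\}$. For every multi-index $\gamma$ there is $C_\gamma$ such that
\[
\Big|\int(\partial^\gamma f)\,\chi\,d\mu_j\Big|\le C_\gamma\sup_K|f|\qquad\text{for all complex-valued }f\in C^\infty(\mathbb{R}^d).
\]
\end{proposition}

\begin{proof}
We may assume $\chi\not\equiv0$. Choose $T,\delta,c_*,L_n$ for $K$ as in Section~\ref{sec:nondeg}, and apply \eqref{eq:expansion} to $(\partial^\gamma f)\chi$. The term $n=0$ vanishes because $F_0^x\notin K$. Fix $n\ge1$ and $x\in R$, write $p=p_n$, and let $K_{n,x}=\{r\in\overline{\Delta_n}:F(r)\in K\}$.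

\emph{Step 1: one integration by parts.} The matrix $M$ is invertible near $K_{n,x}$ but not on the whole simplex, so we work with weights that vanish where $F\notin K$. The set $W=\{\det M>0\}\cup\{F\notin K\}\subset\mathbb{R}^n$ is open and contains $\overline{\Delta_n}$ by Proposition~\ref{prop:nondeg}. Let $\mathcal{H}$ be the space of $H\in C^\infty(W)$ that vanish on the open set $\{F\notin K\}$. It contains $\chi(F)$ and is stable under the $V_m$ and under multiplication by smooth functions. On $\{\det M>0\}$ put $a_{ml}=(M^{-1}V_mF)_l$. If $H\in\mathcal{H}$, then $a_{ml}H$ on $\{\det M>0\}$ and $0$ on $\{F\notin K\}$ agree on the overlap, so they define an element of $\mathcal{H}$, again written $a_{ml}H$.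

By the chain rule $V_m[f(F)]=V_mF\cdot\nabla f(F)$, so $\sum_mV_mF\;V_m[f(F)]=M\,\nabla f(F)$ and
\[
(\partial_lf)(F)\,H=\sum_{m\le L_n}a_{ml}H\;V_m[f(F)]\qquad\text{on }W .
\]
By \eqref{eq:p}, $V_mp=(\lambda_1-\lambda_0)\big(\sum_k\sigma_kh_m(r_k)\big)p$. Lemma~\ref{lem:ibp} applied to $G=f(F)\,a_{ml}H\,p$ gives
\[
\int_{\Delta_n}(\partial_lf)(F)\,H\,p\,dr=\int_{\Delta_n}f(F)\,(\mathcal{D}_lH)\,p\,dr,\qquad\mathcal{D}_lH=-\sum_{m\le L_n}(V_m+\vartheta_m)\big[a_{ml}H\big],
\]
where $\vartheta_m=\sum_kh_m'(r_k)+(\lambda_1-\lambda_0)\sum_k\sigma_kh_m(r_k)$, and $\mathcal{D}_lH\in\mathcal{H}$.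

\emph{Step 2: iteration.} Write $\partial^\gamma=\partial_{l_1}\cdots\partial_{l_N}$. Applying Step~1 $N$ times, starting from $H=\chi(F)$, we obtain
\begin{equation}\label{eq:iterated}
\int_{\Delta_n}(\partial^\gamma f)(F)\,\chi(F)\,p\,dr=\int_{\Delta_n}f(F)\,H_\gamma\,p\,dr,\qquad H_\gamma=\mathcal{D}_{l_N}\cdots\mathcal{D}_{l_1}[\chi(F)]\in\mathcal{H}.
\end{equation}

\emph{Step 3: polynomial bounds.} We claim that $|H_\gamma|\le C_\gamma(n+1)^{q_\gamma}$ on $K_{n,x}$, with $C_\gamma,q_\gamma$ independent of $n$ and $x$. The operators $\mathcal{D}_l$ differentiate only along the $V_m$, so we track only such derivatives. Consider a family of functions, each smooth near $K_{n,x}$, indexed by $n\ge1$, $x\in R$, and possibly by finitely many further indices in $\{1,\dots,L_n\}$. Call it \emph{tame} if for each $N\ge0$ there are $C_N,q_N$ such that every member $H$ satisfies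
\[
|V_{m_1}\cdots V_{m_N}H|\le C_N(n+1)^{q_N}\quad\text{on }K_{n,x}\qquad\text{for all }m_1,\dots,m_N\le L_n .
\]
For $S=\{s_1<\dots<s_e\}\subset\{1,\dots,N\}$ write $V_S=V_{m_{s_1}}\cdots V_{m_{s_e}}$. If $H,H'$ are tame, then so are $H+H'$; the product $HH'$, by the Leibniz rule $V_{m_1}\cdots V_{m_N}(HH')=\sum_S(V_SH)(V_{S^c}H')$, which has $2^N$ terms; the family $V_mH$, $m\le L_n$, by the definition with $N+1$ in place of $N$; and the sum of $H$ over an index $m\le L_n$, because $L_n\le C(n+1)^3$. The following families are tame.
\begin{enumerate}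
\item[(i)] \emph{Sums $\sum_k\tau_k\varphi(r_k)$ with constants $|\tau_k|\le1$}, where $\varphi$ may depend on $n$ and $m\le L_n$ and $\|\varphi\|_{C^N[0,T]}$ is bounded by a constant times a power of $n+1$ for each $N$. Here $\|\varphi\|_{C^N}=\max_{e\le N}\sup|\varphi^{(e)}|$. Indeed, $V_m$ maps such a sum to $\sum_k\tau_k(D_m\varphi)(r_k)$ with $D_m\varphi=h_m\varphi'$. We have $\|D_m\varphi\|_{C^N}\le2^N\|h_m\|_{C^N}\|\varphi\|_{C^{N+1}}$ and $\|h_m\|_{C^N}\le(1+\pi L_n/T)^N$, so $n\,\|D_{m_1}\cdots D_{m_N}\varphi\|_{C^0}$ is polynomially bounded. This covers the components of $V_mF$, by \eqref{eq:VF}, and $\vartheta_m$.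
\item[(ii)] \emph{The entries of $M$, of its adjugate, and $\det M$}, by (i) and the closure properties.
\item[(iii)] \emph{The function $1/\det M$.} With $\mathcal{M}=\det M$, induction on $N$ shows that $V_{m_1}\cdots V_{m_N}(1/\mathcal{M})$ is a linear combination, with coefficients depending only on $N$, of terms $\mathcal{M}^{-e-1}(V_{S_1}\mathcal{M})\cdots(V_{S_e}\mathcal{M})$, where $S_1,\dots,S_e$ partition $\{1,\dots,N\}$; and $\mathcal{M}\ge(c_*^2/8)^d$ on $K_{n,x}$. Hence the entries of $M^{-1}$ and the $a_{ml}$ are tame.
\item[(iv)] \emph{The functions $(\partial^{\gamma'}\chi)(F)$.} They are bounded, and $V_m[(\partial^{\gamma'}\chi)(F)]=\sum_l(\partial_l\partial^{\gamma'}\chi)(F)\,(V_mF)_l$. The bound for $N$ derivatives follows by induction on $N$, for all $\gamma'$ at once, from the Leibniz rule and (i).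
\end{enumerate}
So $\mathcal{D}_l$ maps tame families to tame families, $H_\gamma$ is tame, and the case $N=0$ of the definition is the claim.

\emph{Step 4: summation.} The function $H_\gamma$ vanishes on $\overline{\Delta_n}\setminus K_{n,x}$, $p\le\bar\lambda^n$, the simplex has volume $T^n/n!$, and $\mu_{i_n}(R)\le1$. By \eqref{eq:expansion} and \eqref{eq:iterated},
\[
\Big|\int(\partial^\gamma f)\,\chi\,d\mu_j\Big|\le C_\gamma\sup_K|f|\sum_{n\ge1}(n+1)^{q_\gamma}\frac{(\bar\lambda T)^n}{n!},
\]
and the series converges.
\end{proof}

The series converges for every value of $\bar\lambda T$. This is why the result holds for all switching rates, although $T\to\infty$ as $K$ approaches $\partial R$.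

\begin{proof}[Proof of Theorem~\ref{thm:real}, first part, and of Theorem~\ref{thm:plane}]
Recall that if $\nu$ is a finite measure whose Fourier transform $\hat\nu(\theta)=\int e^{-\mathrm{i}\theta\cdot x}\nu(dx)$ is integrable, then $\nu$ has the density $(2\pi)^{-d}\int e^{\mathrm{i}\theta\cdot x}\hat\nu(\theta)\,d\theta$; if $\theta^\gamma\hat\nu(\theta)$ is bounded for every $\gamma$, one may differentiate under the integral any number of times, and the density is $C^\infty$. Apply Proposition~\ref{prop:estimate} to $f(x)=e^{-\mathrm{i}\theta\cdot x}$, for which $\partial^\gamma f=(-\mathrm{i}\theta)^\gamma f$ and $|f|=1$. It gives $|\theta^\gamma\,\widehat{\chi\mu_j}(\theta)|\le C_\gamma$, so $\chi\mu_j$ has a $C^\infty$ density.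

Cover $\mathbb{R}^d\setminus\partial R$ by countably many open balls whose closures do not meet $\partial R$, and for each ball take $\chi$ equal to $1$ on it. Then $\mu_j$ has a smooth density on each ball. Continuous densities of the same measure agree on overlaps, so they define $\rho_j\in C^\infty(\mathbb{R}^d\setminus\partial R)$, a density of $\mu_j$ on this set. By Corollary~\ref{cor:null}, $\rho_j$, set equal to $0$ on $\partial R$, is a density of $\mu_j$ on $\mathbb{R}^d$. It vanishes on the open set $\mathbb{R}^d\setminus R$, which has $\mu_j$-measure zero.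

For the planar system, $R=\Gamma$ by Example~\ref{ex:plane}, and the invariant measure is $(\mu_0,\mu_1)$ by Proposition~\ref{prop:law}. This proves Theorem~\ref{thm:plane}.
\end{proof}

\section{Singular points}\label{sec:sing}

Both converse statements compare an upper bound on $\mu_j(B(y,\epsilon))$, which smoothness would imply, with a lower bound obtained by prescribing the past of the chain for a time of order $\log(1/\epsilon)$.

\begin{proof}[Proof of Theorem~\ref{thm:real}, second part]
Let $y\in\partial R$, and suppose that $\rho_j$ agrees almost everywhere with a $C^\infty$ function $\tilde\rho$ on an open ball $B$ around $y$. On the open set $B\setminus R$ the continuous function $\tilde\rho$ vanishes almost everywhere, hence identically, together with all its derivatives. Since $y$ is a limit of points of $B\setminus R$, all derivatives of $\tilde\rho$ vanish at $y$. By Taylor's formula, $|\tilde\rho(x)|\le C_N|x-y|^N$ near $y$ for every $N$, so for each fixed $C$ and every $N$ we have $\mu_j(B(y,C\epsilon))\le C_N'\epsilon^N$ for small $\epsilon$. But $y=\Phi(\eta)$ for a step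 control $\eta$ with $q\le d-1$ jumps, by Lemma~\ref{lem:boundary}, and Lemma~\ref{lem:ball} gives $\mu_j(B(y,C\epsilon))\ge c\,\epsilon^{\,q+1+\bar\lambda/\kappa}$. For $N>q+1+\bar\lambda/\kappa$ this is a contradiction as $\epsilon\to0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:2d}]
The equality $\operatorname{int}R=\operatorname{int}\operatorname{supp}\mu_j$ is Corollary~\ref{cor:supp}, and (b) implies (a) by Theorem~\ref{thm:real}. Suppose that (b) fails, so that the $2\times2$ matrix $A$ has eigenvalues $a\pm\mathrm{i}\omega$ with $a>0$ and $\omega\neq0$. We show that the equilibrium $0$ is now an interior point of $R$, and that too much mass collects there when $\lambda_0$ is small.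

By the Cayley--Hamilton theorem, $g_\zeta''+2ag_\zeta'+(a^2+\omega^2)g_\zeta=\zeta\cdot(A^2-2aA+a^2+\omega^2)v=0$. So $g_\zeta(s)=\varrho\,e^{-as}\cos(\omega s+\theta_0)$ for some real $\varrho,\theta_0$, and $\varrho\neq0$ for $\zeta\neq0$ by Lemma~\ref{lem:R}. Hence $\max_R\zeta\cdot x=\int_0^\infty g_\zeta^+>0$ for every $\zeta\neq0$. If $0$ were a boundary point of $R$, a supporting line at $0$ would give $\zeta\neq0$ with $\max_R\zeta\cdot x=0$. So $0\in\operatorname{int}R$.

The components of $v$ are of the form $g_\zeta$, so $|v(s)|\le Ce^{-as}$. Let $T_\epsilon=a^{-1}\log(1/\epsilon)$. By reversibility, the event that $\xi_{-s}=0$ for all $0\le s\le T_\epsilon$ has probability $\pi_0e^{-\lambda_0T_\epsilon}=\pi_0\epsilon^{\lambda_0/a}$, and on it $|X_0|\le\int_{T_\epsilon}^\infty Ce^{-as}ds=C\epsilon/a$. Thus $\mu_0(B(0,C\epsilon/a))\ge\pi_0\epsilon^{\lambda_0/a}$. A density of $\mu_0$ that is bounded near $0$ would make the left side $O(\epsilon^2)$, which is impossible if $\lambda_0<2a$. So (a) fails.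
\end{proof}

\begin{remark}
The argument that $0\in\operatorname{int}R$ uses $d=2$. Let $d=3$, let $A$ be the direct sum of $(1)$ and $\left(\begin{smallmatrix}1&-1\\1&1\end{smallmatrix}\right)$, with eigenvalues $1$ and $1\pm\mathrm{i}$, and let $b=(1,1,0)$. Then $Ab=(1,1,1)$ and $A^2b=(1,0,2)$, so $\det(b,Ab,A^2b)=1$ and $b$ is cyclic. For $\zeta=(1,0,0)$ we have $g_\zeta(s)=e^{-s}>0$, so $x_1\ge0$ on $R$ and $0\in\partial R$.
\end{remark}

\begin{remark}
Cyclicity is needed for a density to exist. If $b$ is not cyclic, the span of the vectors $A^kb$, $k\ge0$, is a proper subspace that contains every $v(s)$, hence the stationary point $X_0$ of \eqref{eq:stat}. For the planar system with $\alpha=\beta$, the invariant measure is carried by the segment from $(0,0)$ to $(1,1)$.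
\end{remark}

\begin{thebibliography}{9}

\bibitem{BHLM}
Yuri Bakhtin, Tobias Hurth, Sean D. Lawley, and Jonathan C. Mattingly,
\emph{Singularities of invariant densities for random switching between two linear ODEs in 2D},
arXiv:2009.01299 (2020).

\end{thebibliography}
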